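# Iterated differences of the rank function of a differential poset

## A rank size as a squared length

Let $P$ be a graded poset whose ranks $P_0,P_1,P_2,\dots$ are finite, and put $p_n=|P_n|$. Let $\mathbb RP_n$ be the real vector space with orthonormal basis $P_n$, and set $P_m=\emptyset$ for $m<0$. Two linear maps move between ranks:
$$Ux=\sum_{y\text{ covers }x}y,\qquad Dx=\sum_{x\text{ covers }y}y .$$
They are adjoint: $\langle Ux,y\rangle$ and $\langle x,Dy\rangle$ both equal $1$ if $y$ covers $x$, and $0$ otherwise. Write $\mathbf 1_n=\sum_{x\in P_n}x$. Then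
$$p_n=\langle \mathbf 1_n,\mathbf 1_n\rangle ,$$
so the size of a rank is the squared length of one vector.

Now fix a positive integer $r$, define numbers $c_j$ by $h(z)=e^{-z-z^2/(2r)}=\sum_j c_jz^j$, and put
$$\kappa_n=\sum_{j=0}^n c_j\,U^j\mathbf 1_{n-j}\in\mathbb RP_n. \tag{1}$$
The first half of the lecture turns on this vector.

Here is an example. Take $r=1$ and let $P$ be Young's lattice, that is, integer partitions ordered by containment of diagrams. From $h'=-(1+z)h$ we get $(i+1)c_{i+1}=-(c_i+c_{i-1})$, so $c_0,c_1,c_2,c_3=1,-1,0,\tfrac13$. Writing $[\lambda]$ for basis vectors, $U\mathbf 1_2=[3]+2[21]+[111]$ and also $U^3[\varnothing]=U([2]+[11])=[3]+2[21]+[111]$. Hence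
$$\kappa_3=\mathbf 1_3-U\mathbf 1_2+\tfrac13U^3\mathbf 1_0=\tfrac13\big([3]-[21]+[111]\big).$$
Since $[21]$ covers both $[2]$ and $[11]$, we find $D\kappa_3=\frac13\big([2]-[2]-[11]+[11]\big)=0$. So $\kappa_3$ is killed by $D$, and $|\kappa_3|^2=\frac13$.

What is this for? In the posets studied below, $D\kappa_n=0$ always holds, and $\mathbf 1_n$ is a sum of pairwise orthogonal vectors $b_jU^j\kappa_{n-j}$ with explicit coefficients $b_j$. Pythagoras then writes $p_n$ as a convolution of an explicit sequence with the nonnegative numbers $|\kappa_m|^2$. From such a formula one can read off the signs of iterated differences of $p_n$. A second construction, which cuts up the sets of elements covering a given element, will show where positivity of differences ends.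

## Differential posets and the two questions

**Definition 1.** Let $r\ge1$ be an integer. An $r$-differential poset is a locally finite graded poset $P$ with a unique minimal element $\hat 0$ and all ranks finite, such that

* (D1) if $x\ne y$ and exactly $k$ elements are covered by both $x$ and $y$, then exactly $k$ elements cover both $x$ and $y$;
* (D2) if $x$ covers exactly $k$ elements, then $x$ is covered by exactly $k+r$ elements.

A differential poset is an $r$-differential poset for some $r$. Throughout, $d(x)$ is the number of elements covered by $x$.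

**Lemma 1.** For a locally finite graded poset with unique minimal element and finite ranks, (D1) and (D2) together are equivalent to $DU-UD=rI$.

Compare matrix entries within one rank. For $x\neq y$ of the same rank, the coefficient of $y$ in $DUx$ is the number of elements covering both, and in $UDx$ it is the number of elements covered by both. These agree for all such pairs exactly when (D1) holds; for $x,y$ of different ranks (D1) is automatic, both numbers being $0$. The diagonal entry of $DU-UD$ at $x$ is the number of elements covering $x$ minus $d(x)$. It equals $r$ for all $x$ exactly when (D2) holds.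

**Example 1.** Young's lattice $Y$ is $1$-differential. For (D2): a partition with $k$ distinct part sizes has $k$ removable boxes (one at the bottom of each block of equal rows) and $k+1$ places to add a box (the top of each block, and a new row). For (D1): let $\lambda\ne\mu$ have size $n$. An element covered by both is contained in $\lambda\cap\mu$ and has size $n-1$; since $|\lambda\cap\mu|\le n-1$, it must equal $\lambda\cap\mu$. So there is one such element if $|\lambda\cap\mu|=n-1$, and none otherwise. Likewise there is one element covering both if $|\lambda\cup\mu|=n+1$, and none otherwise. The two conditions agree because $|\lambda\cap\mu|+|\lambda\cup\mu|=2n$.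

**Example 2.** $Y^r$ is $r$-differential (Stanley, *Differential posets*, J. Amer. Math. Soc. 1 (1988)). In a product $P\times Q$, one moves up a cover by moving up in exactly one coordinate, so $U=U_P\otimes I+I\otimes U_Q$, and similarly for $D$. The mixed terms commute, so $DU-UD=(r+s)I$ if $P$ is $r$-differential and $Q$ is $s$-differential. Lemma 1 and induction give the claim. Ranks add in a product, so $Y^r$ has rank generating function $\prod_{i\ge1}(1-q^i)^{-r}$.

**Definition 2.** The rank function is the sequence $\mathbf p:1=p_0,p_1,p_2,\dots$. Its first difference has $(\Delta\mathbf p)_0=1$ and $(\Delta\mathbf p)_n=p_n-p_{n-1}$ for $n\ge1$, and $\Delta^t\mathbf p$ is the first difference of $\Delta^{t-1}\mathbf p$.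

With $p(q)=\sum_{n\ge0}p_nq^n$, taking a first difference is multiplication by $1-q$, so
$$\sum_n(\Delta^t\mathbf p)_nq^n=(1-q)^tp(q). \tag{2}$$

It is known that $p_n\le p_{n+1}$. The two questions come from Richard P. Stanley and Fabrizio Zanello, "On the rank function of a differential poset", arXiv:1111.4371 (2011).

* (i) For any $r$-differential poset, is $\Delta^r\mathbf p>0$ in every rank $n\ge2$?
* (ii) For any differential poset and any $t\ge1$, is $\Delta^t\mathbf p>0$ in every rank $n$ large enough (depending on $t$)?

The answers are yes to (i) and no to (ii). For power series, $F\succeq G$ means coefficientwise $\ge$. Let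
$$\phi=\phi_r=\frac{r+\sqrt{r^2+4}}2,\qquad\text{so that}\qquad \phi=r+\frac1\phi .$$

**Theorem A.** For every $r$-differential poset there is a series $W(q)=\sum_mw_mq^m$ with $w_0=1$ and all $w_m\ge0$ such that
$$p(q)=\frac{e^{rq/(1-q)}}{\sqrt{1-q^2}}\,W(q),\qquad (1-q)^rp(q)=\exp\Big(r\sum_{k\ge2}\big(1-\tfrac1k\big)q^k\Big)\frac{W(q)}{\sqrt{1-q^2}}.$$
Hence $(\Delta^r\mathbf p)_n\ge r(1-\frac1n)>0$ for all $n\ge2$. Moreover:

* for $1\le t\le r$, $(\Delta^t\mathbf p)_n>0$ for all $n\ge2$, and it grows faster than any polynomial in $n$;
* the exponent $r$ is optimal: for every $t>r$, the $r$-differential poset $Y^r$ has $(\Delta^t\mathbf p)_3\le0$.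

**Theorem B.** Let $c_1=\phi_1^{-5}$ and $c_r=r\lfloor r^2/4\rfloor\phi_r^{-3}$ for $r\ge2$, and let $t_r$ be the least $t$ with $(1-1/\phi_r)^t<c_r$. For every $r$ there is one $r$-differential poset such that for every $t\ge t_r$, $(\Delta^t\mathbf p)_n<0$ for infinitely many $n$, with values tending to $-\infty$ along these $n$. Here $t_1=3$, and $t_r\le2r$ for $r\ge2$.

(In Theorem B, $c_1$ and $c_r$ are constants indexed by $r$; they have nothing to do with the coefficients $c_j$ of $h$, which appear only in the proof of Theorem A.) For fixed $r$ and $r<t<t_r$, these notes do not decide whether eventual positivity holds for all $r$-differential posets; neither question depends on this.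

## Rank two by hand

Let $P$ be $r$-differential. By (D2) there are $r$ atoms, so $p_1=r$. Each atom covers one element, so it is covered by $r+1$ elements; any two atoms both cover $\hat0$ and nothing else, so exactly one element covers both. Counting over $y\in P_2$,
$$\sum_{y\in P_2}d(y)=r(r+1),\qquad \sum_{y\in P_2}\binom{d(y)}2=\binom r2 .$$
Since $1-d+\binom d2=\binom{d-1}2\ge0$ for $d\ge1$,
$$p_2=\sum_{y\in P_2} 1\ \ge\ \sum_{y\in P_2}\Big(d(y)-\binom{d(y)}2\Big)=r(r+1)-\binom r2=\frac{r(r+3)}2 .$$
Therefore $(\Delta^r\mathbf p)_2=p_2-rp_1+\binom r2=p_2-\frac{r(r+1)}2\ge r>0$, and (i) holds in rank $2$.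

This argument depended on an explicit description of rank $1$. In general rank the numbers $d(x)$ vary and the sum of $\binom{d-1}{2}$ thrown away is uncontrolled. A tool that works in all ranks at once is needed.

## Dimension counting yields a single factor $1-q$

The natural tool is linear algebra with $DU=UD+rI$. The operator $UD=UU^{*}$ is positive semidefinite, so $DU$ is positive definite on each $\mathbb RP_n$. Hence $U$ is injective and $D:\mathbb RP_n\to\mathbb RP_{n-1}$ is surjective. So $p_n\ge p_{n-1}$, and more precisely
$$\dim\ker\big(D|_{\mathbb RP_n}\big)=p_n-p_{n-1}=(\Delta\mathbf p)_n ,$$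
that is, $p(q)=\frac{K(q)}{1-q}$, where $K$ has the nonnegative coefficients $\dim\ker D|_{\mathbb RP_n}$.

Here the approach stops. It extracts exactly one factor $1-q$, whatever $r$ is. To get a second difference we would need the dimensions of the kernels to increase, but these dimensions are just $\Delta\mathbf p$ again, so the argument has produced no new information. The number $r$ shows up in the sizes of vectors (for instance $|U\kappa|^2=r|\kappa|^2$ when $D\kappa=0$), and dimensions do not see sizes. So instead of counting a basis of $\mathbb RP_n$, we measure the length of the single vector $\mathbf 1_n$.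

## Orthogonal strings inside $\mathbf 1_n$: proof of Theorem A

Two identities are needed. First, $DU-UD=rI$ gives, by induction on $j$,
$$DU^j=U^jD+rjU^{j-1}. \tag{3}$$
Indeed $DU^{j+1}=(U^jD+rjU^{j-1})U=U^j(UD+rI)+rjU^j=U^{j+1}D+r(j+1)U^j$. Second,
$$D\mathbf 1_n=U\mathbf 1_{n-2}+r\mathbf 1_{n-1}\qquad(n\ge0). \tag{4}$$
For $n\ge1$ and $x\in P_{n-1}$, the coefficient of $x$ in $D\mathbf 1_n$ is the number of elements covering $x$, namely $d(x)+r$; in $U\mathbf 1_{n-2}$ it is $d(x)$; in $r\mathbf 1_{n-1}$ it is $r$. For $n=0$ both sides are $0$.

**Step 1: $D\kappa_n=0$.** The purpose is to build, out of the vectors $U^j\mathbf 1_{n-j}$, something killed by $D$. Let $c_j$ be unknown for the moment. By (3) and (4),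
$$D\sum_jc_jU^j\mathbf 1_{n-j}=\sum_jc_j\big(U^{j+1}\mathbf 1_{n-j-2}+rU^j\mathbf 1_{n-j-1}+rjU^{j-1}\mathbf 1_{n-j}\big).$$
Every term is of the form $U^i\mathbf 1_{n-1-i}$, with $i=j+1$, $i=j$, $i=j-1$ respectively; only $0\le i\le n-1$ matter, since $\mathbf 1_m=0$ for $m<0$ and the third term vanishes for $j=0$. The total coefficient of $U^i\mathbf 1_{n-1-i}$ is
$$c_{i-1}+rc_i+r(i+1)c_{i+1}=[z^i]\big(zh+rh+rh'\big),\qquad c_{-1}=0,\quad h=\sum_jc_jz^j .$$
All of these vanish if $rh'=-(r+z)h$. With $c_0=1$ this forces $h=e^{-z-z^2/(2r)}$, which explains definition (1). So $D\kappa_n=0$ for all $n\ge0$.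

**Step 2: $\mathbf 1_n$ is an orthogonal sum.** The purpose is to recover $\mathbf 1_n$ from the $\kappa$'s and to compute its length. Let $1/h(z)=e^{z+z^2/(2r)}=\sum_jb_jz^j$. Since $\big(\sum_j b_jz^j\big)\big(\sum_i c_iz^i\big)=1$,
$$\sum_jb_jU^j\kappa_{n-j}=\sum_{i,j}b_jc_i\,U^{i+j}\mathbf 1_{n-i-j}=\mathbf 1_n. \tag{5}$$
If $D\kappa'=0$, then (3) gives $DU^j\kappa'=rjU^{j-1}\kappa'$, and iterating, $D^{j}U^{j}\kappa'=r^{j}j!\,\kappa'$. Let $D\kappa=D\kappa'=0$ and $j>j'$. By adjointness,
$$\langle U^j\kappa,U^{j'}\kappa'\rangle=\langle\kappa,D^{j-j'}D^{j'}U^{j'}\kappa'\rangle=r^{j'}j'!\,\langle\kappa,D^{j-j'}\kappa'\rangle=0,$$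
and $\langle U^j\kappa,U^j\kappa\rangle=r^jj!\,|\kappa|^2$. By Step 1 this applies to the summands of (5), so Pythagoras gives
$$p_n=|\mathbf 1_n|^2=\sum_jb_j^2\,r^jj!\,w_{n-j},\qquad w_m=|\kappa_m|^2\ge0,\quad w_0=|\mathbf 1_0|^2=1. \tag{6}$$
In other words $p(q)=A(q)W(q)$ with
$$A(q)=\sum_nb_n^2r^nn!\,q^n,\qquad W(q)=\sum_m w_mq^m .$$

As a check, take $Y$ with $r=1$. The numbers $n!\,b_n$ are $1,1,2,4$ for $n=0,1,2,3$, so $A$ begins $1+q+2q^2+\frac83q^3$. With $p=1,1,2,3$ this gives $w_1=w_2=0$ and $w_3=3-\frac83=\frac13$, in agreement with $|\kappa_3|^2=\frac13$ found above.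

**Step 3: $A(q)=(1-q^2)^{-1/2}e^{rq/(1-q)}$.** The purpose is to put $A$ in a form in which multiplication by $(1-q)^r$ is transparent. Recall the exponential formula: if structures on labelled sets are disjoint unions of connected ones, with multiplicative weight, and $f_m$ is the total weight of connected structures on $m$ labelled points, then the exponential generating function of all structures is $\exp\big(\sum_{m\ge1}f_mq^m/m!\big)$.

Apply it first to $e^{z+z^2/(2r)}$. Here the connected structures are a fixed point of weight $1$ and a two-cycle of weight $1/r$. So $n!\,b_n=\sum_\sigma r^{-c_2(\sigma)}$ over $\sigma\in S_n$ with $\sigma^2=1$, where $c_2(\sigma)$ is the number of two-cycles. Therefore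
$$b_n^2r^nn!=\frac{r^n(n!\,b_n)^2}{n!}=\frac1{n!}\sum_{(\sigma,\tau)}r^{\,n-c_2(\sigma)-c_2(\tau)},$$
the sum being over pairs of elements of $S_n$ with square $1$. Draw the two-cycles of $\sigma$ as red edges and those of $\tau$ as blue edges on $\{1,\dots,n\}$. Each vertex meets at most one red and at most one blue edge. So the components are color-alternating paths (single vertices included) and color-alternating cycles of even length (a red–blue double edge included). A path has one more vertex than edges, and a cycle has equally many, so $n-c_2(\sigma)-c_2(\tau)$ is the number of path components. Each path thus has weight $r$ and each cycle weight $1$. Now count the connected structures.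

* On $m$ labelled vertices there are $m!$ alternating paths: $1$ if $m=1$; if $m\ge2$, there are $\frac{m!}2$ paths, each with $2$ alternating colorings.
* On $2k$ labelled vertices there are $(2k-1)!$ alternating cycles: $1$ if $k=1$ (the double edge); if $k\ge2$, there are $\frac{(2k-1)!}2$ cycles, each with $2$ alternating colorings.

The exponential formula gives
$$A(q)=\exp\Big(\sum_{m\ge1}\frac{r\,m!}{m!}q^m+\sum_{k\ge1}\frac{(2k-1)!}{(2k)!}q^{2k}\Big)=\exp\Big(r\sum_{m\ge1}q^m+\sum_{k\ge1}\frac{q^{2k}}{2k}\Big)=\frac{e^{rq/(1-q)}}{\sqrt{1-q^2}} .$$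
For instance, for $n=2$ the four pairs have weights $r^2,r,r,1$, so the coefficient of $q^2$ is $\frac{(r+1)^2}2$; and directly $b_2=\frac12+\frac1{2r}$ gives $b_2^2\,r^2\cdot2=\frac{(r+1)^2}2$. This proves the first formula of Theorem A.

**Step 4: multiply by $(1-q)^r$.** This step proves (i). Since $(1-q)^r=\exp\big(-r\sum_{k\ge1}q^k/k\big)$,
$$(1-q)^re^{rq/(1-q)}=\exp\Big(r\sum_{k\ge1}\big(1-\tfrac1k\big)q^k\Big),$$
and the $k=1$ term is zero. This is the second formula. Its three factors are the exponential, the series $(1-q^2)^{-1/2}=\sum_k\binom{2k}k4^{-k}q^{2k}$, and $W$. Each has nonnegative coefficients and constant term $1$. So the product is $\succeq$ its first factor, and for $n\ge2$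
$$(\Delta^r\mathbf p)_n\ \ge\ [q^n]\exp\Big(r\sum_{k\ge2}\big(1-\tfrac1k\big)q^k\Big)\ \ge\ r\big(1-\tfrac1n\big)>0,$$
where the last estimate keeps only the linear term of the exponential series. Note that the whole factorization $p=AW$ is used here; the inequality $p_n\ge[q^n]A(q)$ alone would say nothing about differences.

**Step 5: smaller $t$, and growth.** For $1\le t\le r$ we have $(1-q)^tp=(1-q)^{-(r-t)}\cdot(1-q)^rp$. The first factor has nonnegative coefficients and constant term $1$, and $(1-q)^rp\succeq0$ by Step 4. So $(1-q)^tp\succeq(1-q)^rp$, which means $(\Delta^t\mathbf p)_n\ge(\Delta^r\mathbf p)_n>0$ for $n\ge2$.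

For growth, fix $m\ge1$ and look at the $m$-th term $\frac{r^m}{m!}\big(\sum_{k\ge2}(1-\frac1k)q^k\big)^m$ of the exponential series. Its $q^n$-coefficient is a sum over compositions of $n$ into $m$ parts $\ge2$. Subtracting $1$ from each part turns these into compositions of $n-m$ into $m$ positive parts, so there are $\binom{n-m-1}{m-1}$ of them. Each factor $1-\frac1k$ is at least $\frac12$. Hence, for $n\ge2m$,
$$(\Delta^r\mathbf p)_n\ge\frac1{m!}\Big(\frac r2\Big)^m\binom{n-m-1}{m-1}.$$
The right side is a polynomial in $n$ of degree $m-1$ with positive leading coefficient, and $m$ is arbitrary. So $(\Delta^r\mathbf p)_n$, and with it $(\Delta^t\mathbf p)_n$, grows faster than any polynomial.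

**Step 6: optimality of $r$.** The purpose is to see that $\Delta^t$ with $t>r$ can fail already in rank $3$. For $Y^r$ (Example 2), and $s=t-r\ge1$,
$$(1-q)^tp(q)=(1-q)^s\prod_{i\ge2}(1-q^i)^{-r}=(1-q)^s\big(1+rq^2+rq^3+\cdots\big).$$
The coefficient of $q^3$ is $r-sr-\binom s3\le0$. This completes the proof of Theorem A. $\blacksquare$

## Adding one rank by choosing blocks

For question (ii) we build posets rank by rank.

**Definition 3.** A truncated $r$-differential poset of rank $n\ge1$ is a finite graded poset $Q=Q_0\cup\dots\cup Q_n$ with unique minimal element $\hat0$ satisfying (D1) and (D2) for elements of rank $<n$. For $v$ of rank $<n$ let $U_v$ be the set of elements covering $v$; it is nonempty, since by (D2) it has $d(v)+r$ elements.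

The smallest example, of rank $1$, is $\hat0$ with $r$ atoms above it: $\hat 0$ covers nothing and is covered by $r$ elements.

**Lemma 2.** Let $\mathcal B$ be a finite multiset of nonempty subsets of $Q_n$, called blocks, such that

* (a) any $x\ne y$ in $Q_n$ lie together in exactly as many blocks as there are elements covered by both;
* (b) each $x\in Q_n$ lies in exactly $d(x)+r$ blocks.

Add a rank $Q_{n+1}$ with one element for each block (with multiplicity), covering exactly the elements of its block. The result is a truncated $r$-differential poset of rank $n+1$.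

The new elements covering both $x$ and $y$ are the blocks containing both, and those covering $x$ are the blocks containing $x$. So (a) is (D1), and (b) is (D2), at rank $n$. The conditions at lower ranks involve only ranks up to $n$ and are unaffected. Blocks are nonempty, so the poset stays graded with $\hat0$ its only minimal element.

**Definition 4 (reflection, Wagner's construction).** Take as $\mathcal B$ one block $U_v$ for each $v\in Q_{n-1}$ and $r$ copies of the singleton $\{x\}$ for each $x\in Q_n$.

Condition (a): $x\ne y$ lie together in $U_v$ exactly when both cover $v$, and singletons contain no pairs. Condition (b): $x$ lies in $U_v$ for the $d(x)$ elements $v$ that it covers, and in $r$ singletons. Call the new elements $2v$ (covering exactly $U_v$) and $1_ix$ for $1\le i\le r$ (covering exactly $x$; written $1x$ if $r=1$). Different labels mean different elements, so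
$$|Q_{n+1}|=r|Q_n|+|Q_{n-1}|. \tag{7}$$
Moreover, for $x\in Q_n$,
$$U_x=\{1_1x,\dots,1_rx\}\cup\{2y:\ y\text{ covered by }x\}, \tag{8}$$
because $2y$ covers $x$ exactly when $x\in U_y$.

**Example 3.** Let $r=1$ and start from $\hat0$ and one atom $a$. Reflection gives $Q_2=\{1a,\,2\hat0\}$, both covering $a$, and then $Q_3=\{1(1a),\,1(2\hat0),\,2a\}$, where $2a$ covers both elements of $Q_2$. The rank sizes continue $1,1,2,3,5,8,13,21,34,\dots$.

## Reflection alone keeps the differences eventually positive

A first candidate for a counterexample to (ii) is the poset built by reflection at every rank $\ge2$. It satisfies $p_n=rp_{n-1}+p_{n-2}$ with $p_0=1$, $p_1=r$. The roots of $\lambda^2=r\lambda+1$ are $\phi$ and $-1/\phi$, so $p_n=a\phi^n+b(-1/\phi)^n$; solving from $n=0,1$ gives $a=\frac{p_1+p_0/\phi}{\phi+1/\phi}=\frac{\phi}{\phi+1/\phi}>0$. Hence $p_{n-i}/p_n\to\phi^{-i}$ for each fixed $i$, and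
$$\frac{(\Delta^t\mathbf p)_n}{p_n}\longrightarrow\sum_{i=0}^t(-1)^i\binom ti\phi^{-i}=\Big(1-\frac1\phi\Big)^t>0 .$$
So for this poset $\Delta^t\mathbf p$ is eventually positive for every $t$, and it is no counterexample.

The computation also shows what would work. As $t$ grows, the limit $(1-1/\phi)^t$ tends to $0$: relative to $p_n$, the $t$-th difference is small. Suppose that at one rank $N$, after a long run of reflections, we can make $p_N$ smaller than the reflection value by a fixed positive proportion of that value, independent of $t$. Then for large $t$ this loss exceeds $(1-1/\phi)^t$, and the $t$-th difference at $N$ is negative. Changing a bounded number of blocks is not enough, since relative to $p_N$ that loss tends to $0$; we must change a positive proportion of the blocks.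

How can a block be traded for others with a net loss? Replace a block $U_v$ by smaller blocks that contain each pair of $U_v$ exactly once, so that (a) persists. Elements then lie in more blocks than before, and to restore (b) we delete singletons. Deleting more blocks than we create is the gain. The constraint is that each $x\in Q_n$ has only $r$ singletons to give.

## Splitting blocks when $r\ge2$

For $v=1_iw$, which covers only $w$, the block $U_v$ consists of $2w$ and the $r$ elements $1_jv$. The first idea is to replace $U_v$ by all its two-element subsets. Each element of $U_v$ then gains $r-1$ blocks. For $1_jv$ this is affordable. But $2w$ lies in the blocks $U_{1_iw}$ for all $i=1,\dots,r$, so it would gain $r(r-1)$ blocks, and for $r\ge3$ this exceeds its $r$ singletons. So we need a splitting in which $2w$ gains only $1$ for each $i$.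

**Step 1: the modified extension for $r\ge2$.** The purpose is to get a smaller rank $Q_{n+1}$. Suppose $Q_{n-1}$ and $Q_n$ were obtained by reflection. Start from the reflection family on $Q_n$; "singleton" means one of the $r$ copies of $\{x\}$ in that family. For $w\in Q_{n-2}$ and $1\le i\le r$ let $v=1_iw\in Q_{n-1}$. It covers only $w$, so by (8)
$$U_v=\{2w\}\cup S_v,\qquad S_v=\{1_1v,\dots,1_rv\}\subset Q_n .$$
Split $S_v=A_v\sqcup B_v$ with $|A_v|=\lfloor r/2\rfloor\ge1$ and $|B_v|=\lceil r/2\rceil$. For every such $v$:

* replace the block $U_v$ by $\{2w\}\cup A_v$, $\{2w\}\cup B_v$, and all $\{a,b\}$ with $a\in A_v$, $b\in B_v$;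
* delete $|B_v|$ copies of $\{a\}$ for each $a\in A_v$, $|A_v|$ copies of $\{b\}$ for each $b\in B_v$, and one copy of $\{2w\}$.

**Step 2: it is legitimate.** We check that there are enough singletons, and then (a) and (b). The sets $S_v$ are pairwise disjoint and contain no element of the form $2w$, because labels are injective; and $|A_v|,|B_v|\le r$. So elements of the $S_v$ have enough singletons. The element $2w$ loses one copy for each $i=1,\dots,r$, that is, $r$ in total, exactly what it has.

Condition (a): a pair $\{2w,a\}$ or $\{a,a'\}$ lies only in $\{2w\}\cup A_v$; a pair $\{2w,b\}$ or $\{b,b'\}$ lies only in $\{2w\}\cup B_v$; a pair $\{a,b\}$ is itself a block and lies in no other. So each pair in $U_v$ lies in exactly one replacement block, and no other pair is affected.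

Condition (b): $a\in A_v$ lay in one block and now lies in $1+|B_v|$ of them, a gain of $|B_v|$, and it loses $|B_v|$ singletons. Symmetrically, $b\in B_v$ gains $|A_v|$ and loses $|A_v|$. And $2w$, for each $i$, passes from one block to two and loses one singleton.

**Step 3: the count.** For each $v$ the number of blocks changes by
$$-1+\big(2+|A_v||B_v|\big)-2|A_v||B_v|-1=-|A_v||B_v|=-\lfloor r^2/4\rfloor .$$
There are $r|Q_{n-2}|$ elements $v=1_iw$, so by (7)
$$|Q_{n+1}|=r|Q_n|+|Q_{n-1}|-r\lfloor r^2/4\rfloor\,|Q_{n-2}|. \tag{9}$$
For example, with $r=2$ and $n=3$: reflection gives $1,2,5,12$ in ranks $0$ to $3$, and the modified rank $4$ has $24+5-2\cdot1\cdot2=25$ elements instead of $29$.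

## Splitting three-element blocks when $r=1$

For $r=1$ the element $v=1w$ has $|U_v|=d(v)+1=2$, and a two-element block cannot be split. So we want elements $v$ with $d(v)=2$, whose blocks have three elements. Moreover each $x\in Q_n$ has only one singleton, so the three-element blocks that we split must be pairwise disjoint. Both wishes are met by going down further.

**Step 1: the blocks.** Suppose $Q_{n-3},Q_{n-2},Q_{n-1},Q_n$ were obtained by reflection. For $w\in Q_{n-4}$, the element $1w\in Q_{n-3}$ covers only $w$, so by (8) $U_{1w}=\{11w,\,2w\}\subset Q_{n-2}$. Thus $v=2(1w)\in Q_{n-1}$ covers exactly $11w$ and $2w$, and by (8) again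
$$U_v=\{1v,\ 2(11w),\ 2(2w)\}\subset Q_n .$$

**Step 2: these are three-element sets, and disjoint for distinct $w$.** This guarantees that there are enough singletons. For $m=n-2,n-1,n$ we have $Q_m=\{1x:x\in Q_{m-1}\}\sqcup\{2y:y\in Q_{m-2}\}$ with injective labelling, and $w\mapsto1w$ is injective into $Q_{n-3}$. So the three maps
$$w\mapsto1(2(1w)),\qquad w\mapsto2(1(1w)),\qquad w\mapsto2(2w)$$
from $Q_{n-4}$ to $Q_n$ are injective. Their images are pairwise disjoint: elements of the first are of type $1\,\cdot$ and those of the other two are of type $2\,\cdot$; the latter two differ because $11w$ and $2w'$ have different types in $Q_{n-2}$.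

**Step 3: the modified extension and its count.** Start from the reflection family on $Q_n$. For each $w\in Q_{n-4}$, replace $U_v$ with $v=2(1w)$ by its three two-element subsets, and delete the singleton of each of its three elements. By Step 2 each singleton is deleted at most once. Condition (a) persists, since each pair in $U_v$ lies in exactly one replacement block. Condition (b) persists, since each element of $U_v$ now lies in two of these blocks instead of one, and loses one singleton. The number of blocks changes by $-1+3-3=-1$ for each $w$, so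
$$|Q_{n+1}|=|Q_n|+|Q_{n-1}|-|Q_{n-4}|. \tag{10}$$

**Example 4.** Let $r=1$, use reflection up to rank $7$ and the modified extension at rank $8$. The sizes are $1,1,2,3,5,8,13,21$ and then $21+13-3=31$. So
$$(\Delta^3\mathbf p)_8=31-3\cdot21+3\cdot13-8=31-63+39-8=-1<0 .$$
Reflection would have given $34$ and the value $2$; the loss of $3$ outweighs it.

## Sparse modified ranks: proof of Theorem B

**Step 1: the poset.** The purpose is to repeat the dent infinitely often, with longer and longer runs of reflection in between, so that the ratios of consecutive ranks recover. Start with $\hat0$ and $r$ atoms. Choose $6\le N_1<N_2<\cdots$ with $N_k-N_{k-1}\ge5$ and $N_k-N_{k-1}\to\infty$. Build rank $m\ge2$ by reflection if $m\notin\{N_k\}$, and by the modified extension, with $n+1=N_k$, if $m=N_k$. The ranks $N_k-4,\dots,N_k-1$ are all $\ge2$ and all come from reflection. For $n+1=N_k$ they are $n-3,\dots,n$, so the modified extension is available, for $r=1$ as well as for $r\ge2$. By Lemma 2 each stage is a truncated $r$-differential poset; (D1) and (D2) at a rank are settled once the next rank is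 added, so the union is an $r$-differential poset. Its construction does not involve $t$.

**Step 2: ratios just below a modified rank.** We compare $p_{N-i}$ with the reflection value at $N$. Let $k\ge2$, $N=N_k$, $M=N_{k-1}$, $\tilde p_N=rp_{N-1}+p_{N-2}$. By (9) and (10),
$$p_N=\tilde p_N-R,\qquad R=r\lfloor r^2/4\rfloor\,p_{N-3}\ \ (r\ge2),\qquad R=p_{N-5}\ \ (r=1).$$
Put $x_m=p_m$ for $M-1\le m<N$ and $x_N=\tilde p_N$. By (7), $x_m=rx_{m-1}+x_{m-2}$ for $M+1\le m\le N$. Hence
$$x_m=a\phi^{m-M+1}+b(-1/\phi)^{m-M+1},\qquad M-1\le m\le N,$$
where $a+b=p_{M-1}$ and $a\phi-b/\phi=p_M$, that is,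
$$a=\frac{p_M+p_{M-1}/\phi}{\phi+1/\phi}>0,\qquad b=\frac{\phi p_{M-1}-p_M}{\phi+1/\phi}.$$
Here $a$ and $b$ depend on $k$, so we need a uniform bound on $b/a$. Since $0<p_{M-1}\le p_M$, the number $\phi p_{M-1}-p_M$ lies between $-p_M$ and $(\phi-1)p_M$, so its absolute value is at most $\phi p_M$. As $a(\phi+1/\phi)\ge p_M$, we get $|b|\le\phi a$. Now
$$x_{N-i}=a\phi^{N-i-M+1}\Big(1+\frac ba(-1)^{N-i-M+1}\phi^{-2(N-i-M+1)}\Big),$$
and since $\phi>1$ and $N-M\to\infty$, the bracket tends to $1$ for each fixed $i$. Therefore
$$\frac{x_{N_k-i}}{\tilde p_{N_k}}\longrightarrow\phi^{-i}\qquad(k\to\infty)\quad\text{for each fixed }i. \tag{11}$$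

**Step 3: the sign of the $t$-th difference.** Fix $t$. For $k$ large, $p_{N-i}=x_{N-i}$ for $1\le i\le t$ and $p_N=x_N-R$, so
$$\frac{(\Delta^t\mathbf p)_{N_k}}{\tilde p_{N_k}}=\frac1{\tilde p_{N_k}}\Big(\sum_{i=0}^t(-1)^i\binom ti x_{N_k-i}-R\Big)\longrightarrow\Big(1-\frac1\phi\Big)^t-c_r .$$
Indeed, by (11) with $i=3$ or $i=5$, $R/\tilde p_{N_k}$ tends to $r\lfloor r^2/4\rfloor\phi^{-3}$ if $r\ge2$ and to $\phi^{-5}$ if $r=1$; in both cases this is $c_r$. Since $0<1-1/\phi<1$ and $c_r>0$, the number $t_r$ exists, and the limit is negative for every $t\ge t_r$. By Theorem A, applied with first differences, $p_n>p_{n-1}$ for $n\ge2$. So $p_n\to\infty$ and $\tilde p_{N_k}\ge p_{N_k-1}\to\infty$. Hence $(\Delta^t\mathbf p)_{N_k}\to-\infty$ for every $t\ge t_r$. The answer to (ii) is no, with a counterexample for every $r$.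

**Step 4: $t_1=3$.** For $r=1$, $\phi=1+1/\phi$ gives $1-1/\phi=\phi^{-2}$. So the condition $(1-1/\phi)^t<c_1$ reads $\phi^{-2t}<\phi^{-5}$, that is, $t\ge3$.

**Step 5: $t_r\le2r$ for $r\ge2$.** It suffices to show $(1-1/\phi)^{2r}<c_r$. For the left side, use $\ln(1-x)\le-x-\frac{x^2}2$ for $0\le x<1$ (from the power series) and $\frac r\phi=1-\phi^{-2}$ (divide $\phi=r+1/\phi$ by $\phi$):
$$\Big(1-\frac1\phi\Big)^{2r}\le\exp\Big(-\frac{2r}\phi-\frac r{\phi^2}\Big)=\exp\Big(-2-\frac{r-2}{\phi^2}\Big)\le e^{-2}<0.136 .$$
For the right side, first let $r=2$. Then $\phi=1+\sqrt2$ and $\phi^{-3}=(\sqrt2-1)^3=5\sqrt2-7$, so $c_2=2(5\sqrt2-7)>0.142$. Now let $r\ge3$. Since $\phi>r$, we have $\phi=r+\frac1\phi<r+\frac1r$; also $\lfloor r^2/4\rfloor\ge\frac{r^2-1}4$. With $s=r^2\ge9$,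
$$c_r\ \ge\ \frac{r(r^2-1)}{4(r+1/r)^3}=\frac{r^4(r^2-1)}{4(r^2+1)^3}=\frac{s^2(s-1)}{4(s+1)^3}.$$
The last expression increases with $s$, because its logarithmic derivative is $\frac2s+\frac1{s-1}-\frac3{s+1}>0$. So $c_r\ge\frac{81\cdot8}{4\cdot1000}=0.162$. In all cases $(1-1/\phi_r)^{2r}<0.136<c_r$, hence $t_r\le2r$. This completes the proof of Theorem B. $\blacksquare$
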